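
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\numberwithin{equation}{section}

\title{Rank-two bundles of degree $2g-2$ with many sections\\ on a general curve of odd genus}


\begin{abstract}
Let $C$ be a general curve of odd genus $g\ge 11$. We prove that every semistable rank-2 bundle of degree $2g-2$ on $C$ with at least $\frac{g+3}{2}$ sections is stable, has exactly $\frac{g+3}{2}$ sections, and has canonical determinant. Combined with a theorem of Bakker and Farkas on canonical determinants, this shows that for odd $g\ge 15$ no such bundle exists, as they conjectured; hence every bundle computing the rank-2 Clifford index of $C$ has exactly four sections. The proof specializes $C$ to a curve on a K3 surface. Bundles of this kind do exist on that curve, but they all have canonical determinant, and the wedge products of their sections span the space of all sections of the canonical bundle. This surjectivity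 shows that such a bundle cannot be a limit of bundles of the same kind with noncanonical determinant.
\end{abstract}

\section{Introduction}

\subsection*{The question}

We work over $\mathbb C$. Let $C$ be a smooth projective curve of genus $g$ with canonical bundle $K=K_C$. For a semistable bundle $E$ of rank $n$ and degree $d$ on $C$ put
\[
\gamma(E)=\frac1n\bigl(d-2(h^0(E)-n)\bigr).
\]
For a line bundle this is the quantity $d-2(h^0-1)$ of Clifford's theorem; it is small when $E$ has many sections for its degree. By Riemann--Roch and Serre duality $\gamma(E)=\gamma(K\otimes E^*)$, so it is natural to restrict to slope $d/n\le g-1$. The \emph{rank-2 Clifford index} of $C$ is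
\[
\mathrm{Cliff}_2(C)=\min\{\gamma(E)\mid E\text{ semistable of rank }2,\ h^0(E)\ge 4,\ \deg E\le 2g-2\},
\]
and $E$ \emph{computes} $\mathrm{Cliff}_2(C)$ if it attains the minimum. Which bundles compute it when $C$ is general?

Let $M(2,d)$ be the moduli space of stable bundles of rank $2$ and degree $d$, and $\widetilde M(2,d)$ the moduli space of S-equivalence classes of semistable ones. The S-equivalence class of $E$ is determined by $\mathrm{gr}(E)$, the direct sum of the stable factors of a Jordan--H\"older filtration. Define
\begin{align*}
B(2,d,k)&=\{E\in M(2,d)\mid h^0(E)\ge k\},\\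
\widetilde B(2,d,k)&=\{[E]\in\widetilde M(2,d)\mid h^0(\mathrm{gr}(E))\ge k\},
\end{align*}
and write $B(2,K_C,k)$, $\widetilde B(2,K_C,k)$ for the corresponding loci of bundles with determinant $K_C$. Bakker and Farkas proved the following.
\begin{itemize}
\item[(i)] On a general curve of genus $g$, every bundle computing $\mathrm{Cliff}_2(C)$ has either $h^0=4$, or degree $2g-2$ and $h^0=2+\bigl\lceil\frac{g-1}2\bigr\rceil$.
\item[(ii)] The second possibility does not arise when $g$ is even and $g\ge10$.
\item[(iii)] On a general curve of odd genus $g\ge15$, $\widetilde B(2,K_C,\frac{g+3}2)=\emptyset$.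
\end{itemize}
They conjectured that the second possibility does not arise for odd $g\ge15$ either; the conjecture is recorded in Newstead's paper \cite{Newstead}. We prove it.

From now on $g=2m+1$, so that $2g-2=4m$ and $2+\lceil\frac{g-1}2\rceil=\frac{g+3}2=m+2$.

\subsection*{What to expect}

Comparing values of $\gamma$ does not settle the question. A general curve carries a line bundle $L$ of degree $m+2$ with $h^0(L)=2$, and $L\oplus L$ has four sections and $\gamma(L\oplus L)=\frac12(2m+4-4)=m$. A bundle of degree $4m$ with $m+2$ sections has $\gamma=\frac12(4m-2m)=m$ as well. So comparison with $L\oplus L$ does not exclude bundles of the second kind, and one has to ask whether they exist.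

A parameter count suggests that they do not. For a bundle of degree $2g-2$ one has $\chi=0$, so the expected dimension of $B(2,2g-2,m+2)$ is
\[
(4g-3)-(m+2)^2=8m+1-(m+2)^2=-(m-1)(m-3).
\]
For canonical determinant the isomorphism $F\cong K\otimes F^*$ lowers the number of conditions, and the count is
\[
(3g-3)-\tfrac12(m+2)(m+3)=-\tfrac12(m-1)(m-6).
\]
The first number is negative for $m\ge4$, the second only for $m\ge7$, that is, for $g\ge15$. So one expects, for $m\ge 4$, only bundles with canonical determinant, and for $g\ge15$ none at all. But the count is not a proof. For $m=4$ its first prediction already fails in the semistable range, and on some Brill--Noether--Petri general curves of every odd genus $g\ge 11$ bundles of the second kind do exist (Section~\ref{sec:examples}).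

\subsection*{Results}

\begin{theorem}\label{thm:A}
Let $g\ge11$ be odd and $C$ a general curve of genus $g$. Every semistable rank-2 bundle $F$ of degree $2g-2$ on $C$ with $h^0(F)\ge\frac{g+3}2$ is stable, has $h^0(F)=\frac{g+3}2$, and satisfies $\det F\cong K_C$.
\end{theorem}

\begin{theorem}\label{thm:B}
On a general curve of odd genus $g\ge15$ there is no semistable rank-2 bundle of degree $2g-2$ with $h^0\ge\frac{g+3}2$. In particular
\[
B\bigl(2,2g-2,\tfrac{g+3}2\bigr)=\widetilde B\bigl(2,2g-2,\tfrac{g+3}2\bigr)=\emptyset,
\]
and every bundle computing $\mathrm{Cliff}_2(C)$ has $h^0=4$.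
\end{theorem}

\begin{proof}[Proof that Theorem~\ref{thm:A} implies Theorem~\ref{thm:B}]
Let $F$ be semistable of rank 2 and degree $2g-2$ with $h^0(F)\ge\frac{g+3}2$. By Theorem~\ref{thm:A} it is stable with $\det F\cong K_C$. Hence $\mathrm{gr}(F)=F$ and $[F]\in\widetilde B(2,K_C,\frac{g+3}2)$, which is empty by (iii). The emptiness of $B$ is a special case, that of $\widetilde B$ follows by applying the statement to the semistable bundle $\mathrm{gr}(E)$, and the last assertion follows from (i).
\end{proof}

The hypothesis $g\ge15$ enters only through (iii). Section~\ref{sec:examples} shows that Theorem~\ref{thm:A} fails for $g=9$, that the conclusion of Theorem~\ref{thm:B} fails for $g=11$, and that ``general'' in Theorem~\ref{thm:B} cannot be replaced by ``Brill--Noether--Petri general''.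

\subsection*{Strategy}

Stability and the exact value of $h^0$ follow from the Brill--Noether inequality for line bundles (Section~\ref{sec:curves}). The problem is the determinant. Consider the \emph{determinant map}
\[
\delta_F:\Lambda^2H^0(F)\to H^0(\det F),\qquad s\wedge t\mapsto s\wedge t .
\]
If $\det F\not\cong K$, then $h^0(\det F)=g-1=2m$. Since $\mathrm{Gr}(2,H^0(F))$ has dimension $2m$, some nonzero decomposable vector lies in the kernel of $\delta_F$. So $F$ contains a line bundle with two sections, and this forces $F$ to be an extension of a very precise kind. Deciding whether such extensions exist amounts to computing the cokernel of a multiplication map of sections on $C$.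

This computation can be done on a curve $C_0$ in a K3 surface of Picard number one, where it follows from the vanishing of an $\mathrm{Ext}^1$ between two stable bundles on the surface (Section~\ref{sec:K3}). One finds that on $C_0$ every $F$ as above has $\det F\cong K$. This alone says nothing about a general curve, since a family of noncanonical line bundles of degree $2g-2$ may well specialize to the canonical bundle. But the same computation shows more: on $C_0$ the map $\delta_F$ is \emph{surjective} (Section~\ref{sec:C0}). If $\det F\not\cong K$ on nearby curves, then all limits of wedge products of sections lie in a space of dimension $h^0(\det F)=g-1$, and they cannot fill the $g$-dimensional space $H^0(K_{C_0})$. Sections~\ref{sec:limits} and~\ref{sec:proofA} make this precise.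

\section{Bundles with many sections on Brill--Noether general curves}\label{sec:curves}

\begin{definition}
A curve $C$ of genus $g$ is \emph{BN-general} if $h^0(A)\,h^1(A)\le g$ for every line bundle $A$ on $C$.
\end{definition}

General curves are BN-general (Griffiths--Harris). So is every curve on which all Petri maps $H^0(A)\otimes H^0(KA^{-1})\to H^0(K)$ are injective, as one sees by comparing dimensions. We always have $g=2m+1$, and \emph{we assume $m\ge5$ until Section~\ref{sec:examples}.}

\subsection*{The case $g=11$ by hand}

Let $m=5$, let $C$ be BN-general, and let $F$ be stable of degree $20$ with $h^0(F)=7$ and $\det F\not\cong K$. Then $h^0(\det F)=20-10=10$. Thus $\ker\delta_F$ has codimension at most $10$ in the $21$-dimensional space $\Lambda^2H^0(F)$, and its projectivization meets the $10$-dimensional variety $\mathrm{Gr}(2,7)\subset\mathbb P^{20}$. So there are independent sections $s,t$ of $F$ with $s\wedge t=0$, and these are sections of a line subbundle $L\subset F$.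

Put $M=F/L$ and $(p,q)=(h^0(L),h^1(L))$, $(p',q')=(h^0(M),h^1(M))$. Since $\deg L<10=g-1$ we have $q>p\ge2$, and $pq\le 11$ leaves only $p=2$, $q\le5$. Riemann--Roch for $L$ and $M$ gives $p'-q'=q-p=q-2$, while $p+p'\ge7$ gives $p'\ge5$, so $q'=p'-q+2\ge2$. From $p'q'\le11$ we get $p'=5$, $q'=2$, and then $q=5$. In other words, $F$ is an extension
\[
0\to L\to F\to KL'^{-1}\to0,\qquad h^0(L)=h^0(L')=2,\quad \deg L=\deg L'=7,
\]
in which all five sections of $KL'^{-1}$ lift to $F$. With $N=KL^{-1}$ and $N'=KL'^{-1}$, the class of this extension is a linear form on the $16$-dimensional space $H^0(N\otimes N')$, and it must vanish on all products of sections of $N$ and $N'$. If these products span, there is no such nonsplit extension. This is the multiplication problem that the K3 surface will solve. If $L\cong L'$, the products come from $S^2H^0(N)$, of dimension $15$, and cannot span. But then $\det F\cong K$, contrary to our assumption on $F$.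

\subsection*{The general case}

\begin{lemma}\label{lem:numbers}
Let $m\ge5$.
\begin{itemize}
\item[(a)] If $p,q\ge2$ are integers with $pq\le2m+1$, then $p+q\le m+2$, with equality only if $\{p,q\}=\{2,m\}$.
\item[(b)] If $r_1,r_2\ge1$ and $s_1,s_2$ are integers with $r_1+r_2=s_1+s_2=m+2$ and $r_is_i\le2m+1$ for $i=1,2$, then $\min(r_1,r_2)\le2$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) From $(p-2)(q-2)\ge0$ we get $2(p+q)-4\le pq\le2m+1$, so $p+q\le m+2$. If $p+q=m+2$, then $pq\le2m+1=2(p+q)-3$, i.e.\ $(p-2)(q-2)\le1$. So $p=2$, or $q=2$, or $p=q=3$; the last would give $m=4$.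

(b) Dividing by $r_i$ and adding,
\[
m+2=s_1+s_2\le(2m+1)\Bigl(\frac1{r_1}+\frac1{r_2}\Bigr)=\frac{(2m+1)(m+2)}{r_1r_2},
\]
so $r_1r_2\le2m+1$. If $r_1,r_2\ge3$, then $(r_1-3)(r_2-3)\ge0$ gives $r_1r_2\ge3(m+2)-9=3m-3$. Hence $3m-3\le2m+1$, i.e.\ $m\le4$, a contradiction.
\end{proof}

For $m=4$ both parts fail, through $p=q=3$ and $r_i=s_i=3$. This is the numerical source of the exception in genus $9$.

\begin{lemma}\label{lem:pencil}
Let $L$ be a line bundle of degree $m+2$ with $h^0(L)=2$ on a BN-general curve. Then $h^1(L)=m$, and both $L$ and $N=KL^{-1}$ are globally generated.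
\end{lemma}

\begin{proof}
We have $\chi(L)=m+2-2m=2-m$, so $h^1(L)=m$. If $x$ were a base point of $L$, then $h^0(L(-x))=2$ and $h^1(L(-x))=m+1$, but $2(m+1)>g$. If $x$ were a base point of $N$, then $h^1(L(x))=h^0(N(-x))=m$, hence $h^0(L(x))=m+(3-m)=3$, but $3m>g$.
\end{proof}

\begin{lemma}\label{lem:structure}
Let $C$ be BN-general and $F$ a semistable rank-2 bundle of degree $4m$ on $C$ with $h^0(F)\ge m+2$.
\begin{itemize}
\item[(a)] $F$ is stable.
\item[(b)] $h^0(F)=m+2$.
\item[(c)] If $\delta_F$ has rank at most $2m$, there is an exact sequence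
\[
0\to L\to F\to KL'^{-1}\to0
\]
with $h^0(L)=h^0(L')=2$, $\deg L=\deg L'=m+2$, and $H^0(F)\to H^0(KL'^{-1})$ surjective.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $F$ is not stable, it is an extension of line bundles $A_1,A_2$ of degree $2m=g-1$. Then $h^0(A_i)=h^1(A_i)$, so $h^0(A_i)\le\sqrt{2m+1}$. Hence $m+2\le2\sqrt{2m+1}$, i.e.\ $m^2\le4m$, a contradiction.

(b), (c) Let $V\subseteq H^0(F)$ be a subspace of dimension $k$, and let $\tau$ be the rank of $\delta_F$ on $\Lambda^2V$. The kernel, viewed in $\mathbb P(\Lambda^2V)$, is cut out by $\tau$ hyperplanes. So it meets $\mathrm{Gr}(2,V)$ if $\tau\le\dim\mathrm{Gr}(2,V)=2(k-2)$. In that case there are independent sections $s,t$ with $s\wedge t=0$. They generate a subsheaf of rank $1$, whose saturation is a line subbundle $L\subset F$ with $h^0(L)\ge2$. We use this in two situations: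
\begin{itemize}
\item if $h^0(F)\ge m+3$, with $k=\dim V=m+3$: here $\tau\le h^0(\det F)\le g=2m+1$ and $2(k-2)=2m+2$;
\item in (c), once (b) is known, with $V=H^0(F)$ and $k=m+2$: here $\tau\le2m=2(k-2)$.
\end{itemize}
In either situation put $M=F/L$ and
\[
p=h^0(L),\quad q=h^1(L),\quad p'=h^0(M),\quad q'=h^1(M).
\]
By (a), $\deg L<2m$, so Riemann--Roch gives $q-p=2m-\deg L>0$. Thus $q>p\ge2$, and $p+q\le m+2$ by Lemma~\ref{lem:numbers}(a). Also $p'-q'=\deg M-2m=2m-\deg L=q-p$, so $p'>q'$ and $p+p'=q+q'$.

If $q'\le1$, then $p+p'\le q+1\le m+3-p\le m+1$, contradicting $p+p'\ge h^0(F)\ge m+2$. So $q'\ge2$, and Lemma~\ref{lem:numbers}(a) also applies to $p',q'$. It gives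
\[
2h^0(F)\le2(p+p')=(p+q)+(p'+q')\le2(m+2).
\]
This contradicts $h^0(F)\ge m+3$ in the first situation and proves (b). In the second situation all inequalities are equalities. So $p+q=p'+q'=m+2$, and since $q>p$ and $p'>q'$, Lemma~\ref{lem:numbers}(a) gives $p=2$, $q=m$, $p'=m$, $q'=2$. Put $L'=KM^{-1}$; then $h^0(L')=q'=2$. Riemann--Roch gives $\deg L=2m+p-q=m+2$ and $\deg L'=4m-(2m+p'-q')=m+2$. Finally $h^0(F)=h^0(L)+h^0(M)$ means that $H^0(F)\to H^0(M)$ is onto.
\end{proof}

\section{Stable bundles on a K3 surface}\label{sec:K3}

\subsection*{The surface and the curve}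

Let $S$ be a K3 surface with
\[
\mathrm{Pic}\,S=\mathbb ZH,\qquad H\text{ ample},\qquad H^2=4m ;
\]
a very general primitively polarized K3 surface of degree $4m$ has this property. The system $|H|$ is base point free (Saint-Donat), so its general member is smooth, of genus $2m+1$. If a member were a sum of two nonzero effective divisors, these would lie in $|a_1H|$, $|a_2H|$ with $a_1,a_2\ge1$ and $a_1+a_2=1$, which is impossible; so all members are reduced and irreducible. Under this condition Lazarsfeld's theorem \cite{Lazarsfeld} says that on a general smooth $C\in|H|$ all Petri maps are injective. We fix such a curve, call it $C_0$, and write $K=K_{C_0}=\mathcal O_{C_0}(H)$. In this section and the next we use only the displayed properties of $S$ and the fact that $C_0\in|H|$ is smooth and BN-general.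

\subsection*{Mukai vectors}

For a coherent sheaf $V$ on $S$ of rank $r$ with $c_1(V)=cH$ we put
\[
v(V)=(r,c,s),\quad s=\chi(V)-r,\qquad v(V)^2=4mc^2-2rs,\qquad \mu(V)=c/r\ \ (r>0).
\]
We also write $c(V)=c$. The vector is additive in exact sequences, and by Riemann--Roch $\sum(-1)^i\dim\mathrm{Ext}^i(V,V)=-v(V)^2$. Serre duality on $S$ reads $\mathrm{Ext}^i(V,W)\cong\mathrm{Ext}^{2-i}(W,V)^*$. So if $V$ is simple, i.e.\ $\mathrm{Hom}(V,V)=\mathbb C$, then $v(V)^2=\dim\mathrm{Ext}^1(V,V)-2\ge-2$. For $c=1$ this says
\begin{equation}\label{eq:rs}
rs\le2m+1=g\qquad\text{if $V$ is simple and }v(V)=(r,1,s).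
\end{equation}
This is the surface counterpart of $h^0h^1\le g$, and it will be used in the same way. A torsion-free sheaf $V$ is \emph{$\mu$-stable} if $\mu(V')<\mu(V)$ for all subsheaves $V'$ with $0<\mathrm{rk}\,V'<\mathrm{rk}\,V$, equivalently $\mu(Q)>\mu(V)$ for all torsion-free quotients $Q$ with $0<\mathrm{rk}\,Q<\mathrm{rk}\,V$; with $\le$ and $\ge$ one obtains $\mu$-semistability. A $\mu$-stable sheaf is simple. Since $\mathrm{Pic}\,S=\mathbb ZH$, every $c$ is an integer, and this makes stability easy to verify when $c=1$.

\begin{lemma}\label{lem:stable}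
A globally generated vector bundle $V$ on $S$ with $c_1(V)=H$ and $H^0(V^*)=0$ is $\mu$-stable.
\end{lemma}

\begin{proof}
Let $Q$ be a torsion-free quotient with $0<r=\mathrm{rk}\,Q<\mathrm{rk}\,V$. It is globally generated, and $r$ generically independent sections give an injection $\mathcal O^r\to Q$. The determinant of $\mathcal O^r\to Q\to Q^{**}$ is a nonzero section of $\mathcal O(cH)$, where $c=c(Q)$, so $c\ge0$. If $c=0$, this determinant vanishes nowhere, so $\mathcal O^r\to Q^{**}$ is an isomorphism. Then the injection $Q\to Q^{**}$ is also onto, and $Q\cong\mathcal O^r$. Dualizing $V\to\mathcal O^r$ gives nonzero sections of $V^*$, a contradiction. So $c\ge1$ and $\mu(Q)\ge\frac1r>\frac1{\mathrm{rk}\,V}=\mu(V)$.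
\end{proof}

The hypothesis $H^0(V^*)=0$ cannot be dropped: $\mathcal O\oplus\mathcal O(H)$ is globally generated with $c_1=H$ but is not $\mu$-stable.

\subsection*{The bundles $E_L$ and $A_E$}

Let $L$ be a line bundle on $C_0$ with $h^0(L)=2$ and $\deg L=m+2$, and put $N=KL^{-1}$. By Lemma~\ref{lem:pencil}, $h^0(N)=m$, and $L$ and $N$ are globally generated. Regard $L$ as a sheaf on $S$. The kernel of $H^0(L)\otimes\mathcal O_S\to L$ is a vector bundle of rank $2$, and we define $E=E_L$ to be its dual:
\[
0\to E^*\to H^0(L)\otimes\mathcal O_S\to L\to0 .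
\]
Since $\mathcal Ext^1(L,\mathcal O_S)=L^{-1}\otimes\mathcal O_{C_0}(C_0)=KL^{-1}=N$, dualizing gives
\begin{equation}\label{eq:LM}
0\to H^0(L)^*\otimes\mathcal O_S\to E\to N\to0,\qquad \det E=\mathcal O(H).
\end{equation}
As the first sequence induces the identity $H^0(L)\to H^0(L)$ and $H^1(\mathcal O_S)=0$, it shows $H^0(E^*)=H^1(E^*)=0$. By Serre duality $h^2(E)=h^1(E)=0$. Since $H^1(\mathcal O_S)=0$, the map $H^0(E)\to H^0(N)$ in \eqref{eq:LM} is onto, so $\chi(E)=h^0(E)=m+2$. Both ends of \eqref{eq:LM} are globally generated, and all sections of $N$ lift, so $E$ is globally generated. Thus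
\[
v(E)=(2,1,m),
\]
and $E$ is $\mu$-stable by Lemma~\ref{lem:stable}.

Next let $M_E$ be the kernel of evaluation and $A_E=M_E^*$:
\begin{equation}\label{eq:ME}
0\to M_E\to H^0(E)\otimes\mathcal O_S\to E\to0 .
\end{equation}
Here $\mathrm{rk}\,A_E=m$, $c(A_E)=1$, and $\chi(A_E)=\chi(M_E)=2(m+2)-(m+2)=m+2$, so
\[
v(A_E)=(m,1,2).
\]
Dualizing \eqref{eq:ME} shows that $A_E$ is a quotient of $H^0(E)^*\otimes\mathcal O_S$, and $H^0(A_E^*)=H^0(M_E)=0$. So $A_E$ is a $\mu$-stable vector bundle, again by Lemma~\ref{lem:stable}.

\subsection*{A vanishing theorem}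

\begin{proposition}\label{prop:ext}
Let $m\ge5$ and let $E$, $A$ be $\mu$-stable vector bundles on $S$ with $v(E)=(2,1,m)$ and $v(A)=(m,1,2)$. Then $\mathrm{Ext}^1(E,A)=0$.
\end{proposition}

The idea is that a nonsplit extension $0\to A\to G\to E\to0$ has $v(G)=(m+2,2,m+2)$ and
\[
v(G)^2=16m-2(m+2)^2=-2(m-2)^2,
\]
far below the bound $-2$ for simple sheaves. So $G$ must break up. We will see that it breaks into two stable pieces $(r_i,1,s_i)$, for which \eqref{eq:rs} holds. For $m=5$ we have $r_1+r_2=s_1+s_2=7$ and $r_is_i\le11$, and \eqref{eq:rs} bounds $s_1+s_2$ as follows for the possible pairs of ranks: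
\[
\{1,6\}:\ s_1+s_2\le 11+1,\qquad \{2,5\}:\ s_1+s_2\le5+2,\qquad\{3,4\}:\ s_1+s_2\le3+2 .
\]
The ranks $\{3,4\}$ are impossible. The ranks $\{2,5\}$ are those of $E$ and $A$; a destabilizing piece of rank $2$ turns out to split the extension. Rank $1$ does not occur, because the destabilizing subsheaf has rank less than half that of $G$ and maps onto a subsheaf of rank $2$ in $E$. Lemma~\ref{lem:numbers}(b) does the same for all $m\ge5$.

\begin{proof}
Suppose $0\to A\to G\to E\to0$ is nonsplit. The sheaf $G$ is locally free, with $\mu(G)=\frac2{m+2}$.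

\emph{Step 1: $G$ is not $\mu$-semistable.} Otherwise $G$ has a filtration with $\mu$-stable torsion-free factors of slope $\frac2{m+2}$. Their $c$'s are positive integers with sum $2$, so there are at most two factors. One factor is impossible, since then $G$ would be simple while $v(G)^2=-2(m-2)^2<-2$. Two factors have $c=1$ and rank $r_1=r_2=\frac{m+2}2\ge\frac72$, and $s_1+s_2=m+2$. By \eqref{eq:rs} and Lemma~\ref{lem:numbers}(b) this is impossible too.

\emph{Step 2: the destabilizing subsheaf.} Let $G_1\subset G$ be the maximal destabilizing subsheaf. It is $\mu$-semistable and saturated, and $\mu(G_1)>\frac2{m+2}$. Let $G_1\cap A$ have rank $\rho$, and let $I\subset E$ be the image of $G_1$.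
\begin{itemize}
\item $I\ne0$, because a nonzero subsheaf of $A$ has slope at most $\frac1m<\frac2{m+2}$.
\item As a torsion-free quotient of the $\mu$-semistable sheaf $G_1$, $I$ has $\mu(I)\ge\mu(G_1)>0$. A rank-1 subsheaf of $E$ has $c<\frac12$, i.e.\ $c\le0$. So $\mathrm{rk}\,I=2$, and $c(I)\le c(E)=1$.
\item Since $G_1$ is saturated and $G_1\ne G$, we have $\mathrm{rk}\,G_1=\rho+2<m+2$, so $\rho<m$. If $\rho\ge1$, stability of $A$ gives $c(G_1\cap A)<\frac\rho m<1$, so $c(G_1\cap A)\le0$. If $\rho=0$, then $G_1\cap A=0$.
\end{itemize}
So $0<c(G_1)=c(G_1\cap A)+c(I)\le1$. It follows that $c(G_1)=c(I)=1$ and $c(G_1\cap A)=0$. Hence $E/I$ is a torsion sheaf with $c_1=0$, so it has finite length. Moreover $\mu(G_1)=\frac1{\rho+2}>\frac2{m+2}$, i.e.\ $\rho+2<\frac{m+2}2$.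

\emph{Step 3: $\rho\ne0$.} If $\rho=0$, then $G_1\cong I$, so the pullback of the extension to $I\subset E$ splits. But
\[
\mathrm{Ext}^1(E/I,A)\cong\mathrm{Ext}^1(A,E/I)^*=H^1(S,A^*\otimes E/I)^*=0,
\]
because $A$ is locally free and $E/I$ has finite length. Hence $\mathrm{Ext}^1(E,A)\to\mathrm{Ext}^1(I,A)$ is injective, and the extension itself splits, a contradiction.

\emph{Step 4: $\rho\ge1$ is impossible.} Put $G_2=G/G_1$, which is torsion-free, and
\[
v(G_1)=(r_1,1,s_1),\quad v(G_2)=(r_2,1,s_2),\qquad r_1=\rho+2,\quad r_2=m-\rho .
\]
Then $r_1+r_2=s_1+s_2=m+2$, $r_1\ge3$, and $r_2=m+2-r_1>\frac{m+2}2>3$. By Lemma~\ref{lem:numbers}(b) we reach a contradiction as soon as \eqref{eq:rs} applies to both sheaves. It does once we know that both are $\mu$-stable.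

$G_1$ is $\mu$-semistable with $c=1$. A subsheaf of rank $r$ with $0<r<r_1$ and equal slope would have $c=r/r_1$, which is not an integer. So $G_1$ is $\mu$-stable.

For $G_2$, let $Q$ be a torsion-free quotient with $0<\mathrm{rk}\,Q<r_2$. The cokernel of $A\to G_2$ is $G/(A+G_1)=E/I$, of finite length. So the image $Q'$ of $A$ in $Q$ has finite colength in $Q$, whence $c(Q')=c(Q)$ and $\mathrm{rk}\,Q'=\mathrm{rk}\,Q<m$. As a torsion-free quotient of the $\mu$-stable sheaf $A$ of smaller rank, $Q'$ has $\mu(Q')>\frac1m>0$. So $c(Q)\ge1$ and $\mu(Q)\ge\frac1{\mathrm{rk}\,Q}>\frac1{r_2}=\mu(G_2)$. Thus $G_2$ is $\mu$-stable.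
\end{proof}

\begin{corollary}\label{cor:mult}
Let $E=E_L$ and $E'=E_{L'}$ be two bundles as above, possibly equal. Then $H^0(E)\otimes H^0(E')\to H^0(E\otimes E')$ is surjective. In particular $\Lambda^2H^0(E)\to H^0(S,\mathcal O(H))$ is surjective.
\end{corollary}

\begin{proof}
Tensor \eqref{eq:ME} for $E'$ with $E$. The cokernel of the map in question embeds in $H^1(E\otimes M_{E'})$, which is dual to $H^1(E^*\otimes M_{E'}^*)=\mathrm{Ext}^1(E,A_{E'})=0$ by Proposition~\ref{prop:ext}. If $E'=E$, the map is compatible with interchanging the factors, and $E\otimes E=S^2E\oplus\Lambda^2E$ with $\Lambda^2E=\mathcal O(H)$. On antisymmetric parts it is the map $\Lambda^2H^0(E)\to H^0(S,\mathcal O(H))$.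
\end{proof}

\section{Determinants on the K3 section}\label{sec:C0}

We now treat all bundles in question on $C_0$. The statement includes the surjectivity of $\delta_F$, which will control specialization.

\begin{proposition}\label{prop:C0}
Let $F$ be a semistable rank-2 bundle of degree $4m$ on $C_0$ with $h^0(F)\ge m+2$. Then $F$ is stable, $h^0(F)=m+2$, $\det F\cong K$, and $\delta_F:\Lambda^2H^0(F)\to H^0(K)$ is surjective.
\end{proposition}

\begin{proof}
The first two assertions are Lemma~\ref{lem:structure}(a),(b). Suppose that one of the other two fails. Then $\delta_F$ has rank at most $2m$. Indeed, if $\det F\not\cong K$, then $h^1(\det F)=0$ and $h^0(\det F)=4m-2m=2m$; if $\det F\cong K$, then $\delta_F$ is not onto the space $H^0(K)$ of dimension $2m+1$. Take $L$, $L'$ from Lemma~\ref{lem:structure}(c) and put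
\[
N=KL^{-1},\quad N'=KL'^{-1},\quad E=E_L,\quad E'=E_{L'} .
\]

\emph{The extension class.} The extension $0\to L\to F\to N'\to0$ has a class
\[
e\in H^1(L\otimes N'^{-1})\cong H^0(N\otimes N')^*,
\]
by Serre duality. A section $s\in H^0(N')$ lifts to $F$ if and only if $e\cdot s=0$ in $H^1(L)=H^0(N)^*$, i.e.\ $e(ts)=0$ for all $t\in H^0(N)$. So all sections of $N'$ lift if and only if $e$ vanishes on the image of
\[
\varphi:H^0(N)\otimes H^0(N')\to H^0(N\otimes N').
\]
This is the case here, so $e\in(\mathrm{coker}\,\varphi)^*$. Moreover $e\ne0$: otherwise $N'\subset F$ with $\deg N'=3m-2>2m$, contradicting stability.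

\emph{The cokernel of $\varphi$.} Since $H^0(E)\to H^0(N)$ and $H^0(E')\to H^0(N')$ are onto, Corollary~\ref{cor:mult} shows that the image of $\varphi$ is the image of $H^0(E\otimes E')$. We factor
\[
H^0(E\otimes E')\to H^0(N\otimes E'|_{C_0})\to H^0(N\otimes N').
\]
The first map is onto, as we see by tensoring \eqref{eq:LM} with $E'$ and using $H^1(E')=0$. For the second, the surjection $E'|_{C_0}\to N'$ has kernel $\det E'|_{C_0}\otimes N'^{-1}=KN'^{-1}=L'$, so
\[
0\to N\otimes L'\to N\otimes E'|_{C_0}\to N\otimes N'\to0
\]
is exact. Hence
\begin{equation}\label{eq:coker}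
\mathrm{coker}\,\varphi\hookrightarrow H^1(N\otimes L')\cong H^0(L\otimes L'^{-1})^* .
\end{equation}

\emph{The case $L\not\cong L'$.} As $\deg L=\deg L'$, the right-hand side of \eqref{eq:coker} is $0$. So $\varphi$ is surjective and $e=0$, a contradiction.

\emph{The case $L\cong L'$.} We may take $L'=L$, $N'=N$ and $E'=E$. Now $\det F\cong L\otimes KL^{-1}=K$, so by assumption $\delta_F$ is not onto. By \eqref{eq:coker}, $\dim\mathrm{coker}\,\varphi\le1$. We compare $F$ with $E|_{C_0}$, which is an extension
\[
0\to L\to E|_{C_0}\to N\to0
\]
in which all sections of $N$ lift, because they lift to $E$. By Corollary~\ref{cor:mult} the map $\Lambda^2H^0(E)\to H^0(S,\mathcal O(H))$ is onto, and $H^0(S,\mathcal O(H))\to H^0(K)$ is onto because $H^1(\mathcal O_S)=0$. The composite factors through $\Lambda^2H^0(E|_{C_0})$, so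
\begin{equation}\label{eq:EC}
\Lambda^2H^0(E|_{C_0})\to H^0(K)\quad\text{is surjective.}
\end{equation}
In particular the extension $E|_{C_0}$ does not split: for $L\oplus N$ both $\Lambda^2H^0(L)$ and $\Lambda^2H^0(N)$ map to $0$, and the image is that of $H^0(L)\otimes H^0(N)$, of dimension at most $2m<g$. So $E|_{C_0}$ and $F$ are both given by nonzero elements of the space $(\mathrm{coker}\,\varphi)^*$, which has dimension at most $1$. Proportional classes give isomorphic bundles, so $F\cong E|_{C_0}$. Then $\delta_F$ is onto by \eqref{eq:EC}, a contradiction.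
\end{proof}

\section{Semistable limits}\label{sec:limits}

To specialize from a general curve to $C_0$ we need semistable bundles to have semistable limits in a family of curves. This is a relative form of Langton's theorem, which we prove in the case of rank $2$. Semistability over a field that is not algebraically closed means semistability after base change to the algebraic closure.

\begin{lemma}\label{lem:langton}
Let $R$ be a discrete valuation ring with uniformizer $\pi$, fraction field $\mathbf k$ and residue field $\mathbb C$. Let $X\to\mathrm{Spec}\,R$ be smooth and projective with geometrically connected fibers of dimension $1$. Every semistable rank-2 bundle $F_{\mathbf k}$ of degree $d$ on $X_{\mathbf k}$ extends to a rank-2 bundle on $X$ whose restriction to the special fiber $X_0$ is semistable.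
\end{lemma}

The proof starts from any extension and repeatedly modifies it along the destabilizing quotient of its special fiber. If this never stops, the destabilizing quotients fit together to all orders in $\pi$ and destabilize $F_{\mathbf k}$.

\begin{proof}
\emph{The process.} $X$ is regular of dimension $2$, so the reflexive hull of a coherent extension of $F_{\mathbf k}$ is locally free. Call it $F^{(0)}$. For a locally free extension $F$ write $F_0=F|_{X_0}$, a bundle of degree $d$. Given $F^{(n)}$ with $F^{(n)}_0$ not semistable, let $B_n\subset F_0^{(n)}$ be the maximal destabilizing line subbundle, so $\deg B_n>\frac d2$, and put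
\[
Q_n=F^{(n)}_0/B_n,\qquad F^{(n+1)}=\ker\bigl(F^{(n)}\to Q_n\bigr).
\]
If $e_1,e_2$ is a local basis of $F^{(n)}$ such that $e_1$ reduces to a generator of $B_n$, then $F^{(n+1)}$ has the local basis $e_1,\pi e_2$. So $F^{(n+1)}$ is locally free and extends $F_{\mathbf k}$. From $\pi F^{(n)}\subset F^{(n+1)}\subset F^{(n)}$ we obtain
\begin{equation}\label{eq:flip}
0\to Q_n\to F^{(n+1)}_0\to B_n\to0 ,
\end{equation}
where the subsheaf is $\pi F^{(n)}/\pi F^{(n+1)}\cong F^{(n)}/F^{(n+1)}$ and the map to $B_n=F^{(n+1)}/\pi F^{(n)}$ is induced by $F^{(n+1)}\subset F^{(n)}$. If $F^{(n+1)}_0$ is again not semistable, then $\deg B_{n+1}>\frac d2>\deg Q_n$, so $B_{n+1}\to B_n$ is nonzero and $\deg B_{n+1}\le\deg B_n$.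

\emph{If it never stops.} Suppose that no $F^{(n)}_0$ is semistable. The nonincreasing integers $\deg B_n>\frac d2$ are eventually constant; after renumbering they are constant, and all maps $B_{n+1}\to B_n$ are isomorphisms. Then $B_{n+1}$ splits \eqref{eq:flip}, and $Q_{n+1}\cong Q_n$. Write $F=F^{(0)}$, $Q=Q_0$, and for $n\ge1$ put $Q^{(n)}=F/F^{(n)}$; since $\pi F^{(i)}\subset F^{(i+1)}$, it is killed by $\pi^n$.

\emph{Claim: $Q^{(n)}$ is a line bundle on $X_n:=X\times_{\mathrm{Spec}\,R}\mathrm{Spec}\,R/\pi^n$.} The image of $F^{(n)}$ in $F_0$ lies in $B_0$, and it contains the image of $B_n\to B_{n-1}\to\dots\to B_0$, which is all of $B_0$. Hence $Q^{(n)}/\pi Q^{(n)}=F_0/B_0=Q$ is a line bundle on $X_0$. By Nakayama's lemma, for $x\in X_0$ we have $Q^{(n)}_x\cong\mathcal O_{X,x}/J$ for an ideal $J$, and $\pi^n\in J$. At the generic point $\eta$ of $X_0$ the ring $\mathcal O_{X,\eta}$ is a discrete valuation ring with uniformizer $\pi$. The sheaf $Q^{(n)}$ has a filtration with factors $F^{(i)}/F^{(i+1)}=Q_i$, $0\le i<n$, so it has length $n$ at $\eta$, and $J_\eta=(\pi^n)$. Since $\pi$ is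 a prime element of $\mathcal O_{X,x}$,
\[
J\subset\pi^n\mathcal O_{X,\eta}\cap\mathcal O_{X,x}=\pi^n\mathcal O_{X,x}.
\]
So $J=(\pi^n)$, which proves the claim.

\emph{Conclusion.} Let $\mathfrak Q\to\mathrm{Spec}\,R$ be the relative Quot scheme of flat quotients of $F$ with rank $1$ and degree $\deg Q$ on fibers. It is of finite type over $R$. By the claim, $Q^{(n)}$ is flat over $R/\pi^n$ with special fiber $Q$, so $F\otimes R/\pi^n\to Q^{(n)}$ is an $R/\pi^n$-point of $\mathfrak Q$, for every $n\ge1$. If $\mathfrak Q_{\mathbf k}$ were empty, $\pi$ would be nilpotent on $\mathfrak Q$, say $\pi^\ell=0$, and $\mathfrak Q$ could not have $R/\pi^n$-points with $n>\ell$. So $\mathfrak Q_{\mathbf k}\ne\emptyset$, and over $\overline{\mathbf k}$ the bundle $F_{\mathbf k}$ has a quotient of rank $1$ and degree $\deg Q<\frac d2$. Dividing by torsion does not raise the degree, so this contradicts semistability. Hence the process stops, at a bundle with semistable special fiber.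
\end{proof}

\section{From the K3 section to the general curve}\label{sec:proofA}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
A general curve is BN-general, so Lemma~\ref{lem:structure}(a),(b) gives stability and $h^0(F)=m+2$. It remains to prove $\det F\cong K$.

\emph{Parameter spaces.} Let $T$ be the irreducible parameter space of tricanonically embedded smooth curves of genus $g$, with universal curve $\mathcal C\to T$ and relative canonical bundle $\omega$. For $F$ semistable of rank $2$ and degree $2g-2$, the bundle $F\otimes\omega^3$ is semistable of slope $7(g-1)>2g-1$. So it is globally generated with vanishing $H^1$, and $F$ is a quotient of a fixed number of copies of $\omega^{-3}$. Hence there is a scheme $\mathcal U\to T$ of finite type, an open subset of a relative Quot scheme, carrying a family of semistable bundles in which every semistable bundle of rank $2$ and degree $2g-2$ on a fiber of $\mathcal C\to T$ occurs. By semicontinuity the conditions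
\[
h^0(F)\ge m+2,\qquad h^1(\det F)=0\quad(\text{i.e. }\det F\not\cong\omega)
\]
define a locally closed subset $\mathcal U_{\mathrm{bad}}\subset\mathcal U$. Its image $T_{\mathrm{bad}}\subset T$ is constructible and depends only on isomorphism classes of curves. We must show that $T_{\mathrm{bad}}$ is not dense; then a general curve is represented by points outside the closure of $T_{\mathrm{bad}}$, and the theorem holds for it.

\emph{A one-parameter family.} Suppose that $T_{\mathrm{bad}}$ is dense. Being constructible, it contains a dense open subset $T'\subset T$. Choose an irreducible curve $Z\subset T$ through a point representing $C_0$ and meeting $T'$. The generic point of $Z$ lies in $T'$, so the fiber of $\mathcal U_{\mathrm{bad}}$ over it is nonempty and of finite type, and has a point over a finite extension of the function field of $Z$. Normalizing $Z$ in this extension and localizing at a point over $[C_0]$, we obtain a discrete valuation ring $R$ with fraction field $\mathbf k$, residue field $\mathbb C$ and uniformizer $\pi$, a smooth projective family of curves $X\to\mathrm{Spec}\,R$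 with special fiber $C_0$, and a semistable bundle $F_{\mathbf k}$ on $X_{\mathbf k}$ with
\[
h^0(F_{\mathbf k})\ge m+2,\qquad h^0(\det F_{\mathbf k})=g-1 .
\]
By Lemma~\ref{lem:langton}, $F_{\mathbf k}$ extends to a bundle $\mathcal F$ on $X$ with $F_0=\mathcal F|_{C_0}$ semistable. By semicontinuity $h^0(F_0)\ge h^0(F_{\mathbf k})\ge m+2$. So Proposition~\ref{prop:C0} applies to $F_0$: $h^0(F_0)=m+2$, $\det F_0\cong K_{C_0}$, and $\delta_{F_0}$ is onto.

\emph{Wedge products in the limit.} The $R$-modules $P=H^0(X,\mathcal F)$ and $W=H^0(X,\det\mathcal F)$ are finitely generated and torsion-free, hence free, of ranks $h^0(F_{\mathbf k})$ and $g-1$. The sequence $0\to\mathcal F\xrightarrow{\pi}\mathcal F\to F_0\to0$ and its analogue for $\det\mathcal F$ show that the reductions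
\[
P\otimes\mathbb C\to H^0(F_0),\qquad W\otimes\mathbb C\to H^0(\det F_0)
\]
are injective. Since $m+2\le h^0(F_{\mathbf k})\le h^0(F_0)=m+2$, the first is an isomorphism: all sections of $F_0$ extend to $X$. Therefore their wedge products extend as well, and $\delta_{F_0}$ factors as
\[
\Lambda^2H^0(F_0)\cong\Lambda^2(P\otimes\mathbb C)\to W\otimes\mathbb C\hookrightarrow H^0(K_{C_0}).
\]
But $\delta_{F_0}$ is onto, while $\dim W\otimes\mathbb C=g-1<g=h^0(K_{C_0})$. This contradiction shows that $T_{\mathrm{bad}}$ is not dense.
\end{proof}

Together with the deduction in the introduction, this proves Theorem~\ref{thm:B}.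

\section{Sharpness}\label{sec:examples}

In part (1) of the following proposition $m=4$; in the other parts $m\ge5$ as before.

\begin{proposition}\label{prop:sharp}
\begin{itemize}
\item[(1)] On a general curve of genus $9$ there are semistable rank-2 bundles of degree $16$ with $h^0=6=\frac{g+3}2$ and noncanonical determinant. So Theorem~\ref{thm:A} fails for $g=9$.
\item[(2)] For every $m\ge5$ the K3 section $C_0$ of genus $g=2m+1$ carries a stable rank-2 bundle of degree $2g-2$ with $h^0=\frac{g+3}2$. So ``general'' in Theorem~\ref{thm:B} cannot be weakened to ``Brill--Noether--Petri general''.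
\item[(3)] On a general curve of genus $11$, $B(2,20,7)\ne\emptyset$. So the conclusion of Theorem~\ref{thm:B} fails for $g=11$.
\end{itemize}
\end{proposition}

In (2) the determinant is necessarily canonical, by Proposition~\ref{prop:C0}. For existence of line bundles we use the theorem of Kempf and Kleiman--Laksov: if $\rho(g,r,d)=g-(r+1)(g-d+r)\ge0$, every smooth curve of genus $g$ carries a line bundle of degree $d$ with $h^0\ge r+1$.

\begin{proof}
(1) Let $C$ be a general curve of genus $9$. Its Petri maps are injective. Indeed, Lazarsfeld's theorem \cite{Lazarsfeld}, applied as in Section~\ref{sec:K3} with $H^2=16$, gives one curve of genus $9$ with this property, and the property is open in families. To see the latter, note that in a one-parameter family of line bundles $A_t$ with noninjective Petri maps, after a base change, the line bundles, the spaces $H^0(A_t)$ and $H^0(K_tA_t^{-1})$, and a line in the kernel have limits $A_0$, $V_0\subset H^0(A_0)$, $W_0\subset H^0(K_0A_0^{-1})$, and a line in the kernel of $V_0\otimes W_0\to H^0(K_0)$. So the Petri map of $A_0$ is not injective.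

Since $\rho(9,2,8)=0$, there is a line bundle $D$ on $C$ of degree $8=g-1$ with $h^0(D)\ge3$. As $h^1(D)=h^0(D)$ and $4\cdot4>9$, we have $h^0(D)=3$. So $D\oplus D$ is semistable of degree $16$ with $h^0=6$. Its determinant is $D^2$. If $D^2\cong K$, then for independent $s,t\in H^0(D)$ the nonzero element $s\otimes t-t\otimes s$ would lie in the kernel of the Petri map $H^0(D)\otimes H^0(KD^{-1})\to H^0(K)$, a contradiction.

(2) We have $\rho(2m+1,1,m+2)=2m+1-2m=1$, so there is $L$ on $C_0$ with $\deg L=m+2$ and $a=h^0(L)\ge2$. If $a\ge3$, then $h^1(L)=a+m-2$ and $a(a+m-2)\ge3(m+1)>g$, which is impossible. So $h^0(L)=2$. Let $N=KL^{-1}$ and $F=E_L|_{C_0}$. As in the proof of Proposition~\ref{prop:C0}, there is an exact sequence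
\[
0\to L\to F\to N\to0
\]
in which all sections of $N$ lift. So $h^0(F)=2+m$, $\det F=K$ and $\deg F=4m$. The extension does not split; this was derived from \eqref{eq:EC} in the proof of Proposition~\ref{prop:C0}, without using the bundle called $F$ there.

Suppose that $F$ is not stable. Then it has a quotient line bundle $B$ with $\deg B\le2m$, and the kernel is $KB^{-1}$, of degree at least $2m$. The composite $L\to F\to B$ is nonzero: otherwise $L\subset KB^{-1}$, hence $L=KB^{-1}$ since $L$ is saturated in $F$, but $\deg L=m+2<2m$. So $p=h^0(B)\ge2$. Put $q=h^1(B)=h^0(KB^{-1})$. Then $q-p=2m-\deg B\ge0$, so $q\ge p\ge2$, and $p+q\ge h^0(F)=m+2$. By Lemma~\ref{lem:numbers}(a), $p=2$ and $q=m$, whence $\deg B=2m+p-q=m+2=\deg L$. So $L\to B$ is an isomorphism, and it splits the inclusion $L\subset F$, a contradiction.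

(3) Consider the $30$-dimensional space of pairs $(S,C)$, where $S$ is a primitively polarized K3 surface of degree $20$ and $C$ a smooth curve in the polarization class. By Mukai \cite{Mukai} its map to $\mathcal M_{11}$ is dominant. Since $\dim\mathcal M_{11}=30$, and pairs with Picard number greater than $1$ lie in countably many divisors, whose images have dimension at most $29$, a very general curve $C$ of genus $11$ lies on some $S$ with $\mathrm{Pic}\,S=\mathbb Z[C]$. It is also BN-general. These are the only properties of $C_0$ used in Sections~\ref{sec:K3} and~\ref{sec:C0} and in (2). So a very general curve of genus $11$ carries a stable bundle of degree $20$ with $h^0\ge7$. The set of points of $T$ whose curves carry such a bundle is the image of a locally closed subset of the scheme $\mathcal U$ of Section~\ref{sec:proofA}, hence constructible. As it contains all very general points, it is not contained in a proper closed subset, so it contains a dense open subset of $T$.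
\end{proof}

\begin{thebibliography}{9}
\bibitem{Lazarsfeld} Lazarsfeld, \emph{Brill--Noether--Petri without degenerations}, J. Differential Geom., 1986.
\bibitem{Mukai} Mukai, \emph{Curves and K3 surfaces of genus eleven}, 1996.
\bibitem{Newstead} Peter Newstead, \emph{Some examples of rank-2 Brill--Noether loci}, arXiv:1608.06421 (2016).
\end{thebibliography}

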